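
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Rationality of the fixed field of the monomial $A_4$-action $G_{7,1,1}$}


\begin{abstract}
Let $k$ be a field of characteristic different from $2$ and $a\in k^\times$. We show that the fixed field of the monomial action of $G_{7,1,1}\simeq A_4$ on $k(x_1,x_2,x_3)$ with parameters $a$ and $\varepsilon=-1$ is always purely transcendental over $k$. The action is an action of $A_4$ on the cube of a conic. For an arbitrary smooth conic we identify the fixed field with the function field of an explicit three-dimensional quadric, and so obtain a criterion for rationality, which is met in the monomial case because the conic then has a rational point.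
\end{abstract}

\section{The question and the answer}

Let $k$ be a field with $\operatorname{char}k\neq 2$, let $a\in k^\times$ and $\varepsilon=\pm1$. Consider the $k$-automorphisms of the rational function field $k(x_1,x_2,x_3)$
\begin{align*}
\tau&:\ x_1\mapsto \tfrac{a}{x_1},\quad x_2\mapsto \varepsilon\tfrac{a}{x_2},\quad x_3\mapsto \varepsilon x_3,\\
\lambda&:\ x_1\mapsto \varepsilon\tfrac{a}{x_1},\quad x_2\mapsto \varepsilon x_2,\quad x_3\mapsto \tfrac{a}{x_3},\\
\sigma&:\ x_1\mapsto x_2\mapsto x_3\mapsto x_1 .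
\end{align*}
Each of them sends every variable to a constant times a Laurent monomial; such actions are called monomial. The exponents generate a finite subgroup of $GL_3(\mathbb Z)$ isomorphic to $A_4$, which is called $G_{7,1,1}$ in the notation of Brown, B\"ulow, Neub\"user, Wondratschek and Zassenhaus. We write $G=G_{7,1,1}=\langle\tau,\lambda,\sigma\rangle$; the rationality problem for monomial actions of this group reduces to the actions above. A field extension $L/k$ is \emph{$k$-rational} if it is purely transcendental over $k$, and the question is whether $k(x_1,x_2,x_3)^{G}$ is $k$-rational. Hoshi, Kitayama and Yamasaki proved that it is if $\varepsilon=1$, and also if $\varepsilon=-1$ and $[k(\sqrt a,\sqrt{-1}):k]\le2$. The case $\varepsilon=-1$, $[k(\sqrt a,\sqrt{-1}):k]=4$ is posed as a problem in \cite{Hoshi}.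

\begin{theorem}\label{thm:A}
Let $\operatorname{char}k\ne2$, $a\in k^\times$ and $\varepsilon=-1$. Then $k(x_1,x_2,x_3)^{G_{7,1,1}}$ is $k$-rational. In particular this holds when $[k(\sqrt a,\sqrt{-1}):k]=4$.
\end{theorem}

The degree of $k(\sqrt a,\sqrt{-1})$ plays no role in the proof. To see why a condition might nevertheless have been expected, look at one variable. The substitutions $x\mapsto a/x,\,-a/x,\,-x$ are the three nontrivial elements of a Klein four-group acting on the projective line. If the line is written as the conic $X^2+\frac1aY^2-Z^2=0$, they become sign changes of the coordinates. So for $\varepsilon=-1$ we have an action of $A_4$ on $C\times C\times C$, where the Klein group $V=\langle\tau,\lambda\rangle$ acts by sign changes and $\sigma$ permutes the factors. The formulas, which are given in \eqref{eq:action} below, make sense for every conic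
\[
C:\ c_1X^2+c_2Y^2+c_3Z^2=0,\qquad c_1,c_2,c_3\in k^\times ,
\]
with $y_i=X/Z$ and $z_i=Y/Z$ as coordinates on the $i$-th factor of $C^3$.

Over an extension $K$ of $k$ in which suitable square roots exist, the fixed field will turn out to be the function field of a split quadric, so it is $K$-rational. Over $k$ the Galois group of $K/k$ twists this quadric, and the twisted quadric may lose its rational points. The next theorem says exactly what happens. We write $\langle q_1,\dots,q_n\rangle$ for the form $\sum q_iX_i^2$; a form is \emph{isotropic} if it has a nontrivial zero. A field $L\supseteq k$ is called \emph{$k$-unirational} if it embeds over $k$ in some $k(Y_1,\dots,Y_n)$, and \emph{stably $k$-rational} if $L(Y_1,\dots,Y_n)$ is $k$-rational for some $n$.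

\begin{theorem}\label{thm:B}
Let $\operatorname{char}k\neq2$ and $\delta=c_1c_2c_3$, and let $A_4$ act on $k(C^3)$ by \eqref{eq:action}. Then $k(C^3)^{A_4}$ is $k$-isomorphic to the function field of the projective quadric defined by
\[
\varphi=\langle1,1,-2\delta c_1,-2\delta c_2,-2\delta c_3\rangle .
\]
It is $k$-rational iff it is stably $k$-rational iff it is $k$-unirational iff $\varphi$ is isotropic over $k$. In particular it is rational if $C(k)\neq\emptyset$ or $\sqrt{-1}\in k$. It is not always rational: for $k=\mathbb R((t_1))((t_2))$ and $(c_1,c_2,c_3)=(t_1,t_2,t_1t_2)$ it is not even $k$-unirational.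
\end{theorem}

Theorem~\ref{thm:A} is the case $(c_1,c_2,c_3)=(1,\frac1a,-1)$, where $C$ has the $k$-point $(1:0:1)$. The condition $\operatorname{char}k\ne2$ is used throughout: for the conic coordinates, for the square roots, and because we divide by $2$.

\medskip
\noindent\textbf{Plan.} The $V$-invariants (Section~\ref{sec:V}) are generated by five monomials in the conic coordinates. After scaling over $K$ they become $p,q,w_1,w_2,w_3$ with
\[
p^2+q^2+1=w_1^2+w_2^2+w_3^2,\qquad pq=w_1w_2w_3,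
\]
where $\sigma$ permutes the $w_i$ cyclically. The $\sigma$-invariants (Section~\ref{sec:sigma}) come from the M\"obius transformation $w_1\mapsto w_2\mapsto w_3\mapsto w_1$. The resulting threefold contains special surfaces, on which $(w_1,w_2,w_3)$ is a permutation of $(\pm p,\pm q,\pm1)$ with an even number of minus signs. Fractions with denominators vanishing on them (Section~\ref{sec:T}) give four functions with $T_1^2+T_2^2-U_1^2-U_2^2=32$; Section~\ref{sec:quadric} proves this relation and shows that the four functions generate. Since $U_1\pm U_2$ and $T_1,T_2$ change only by signs under $\mathrm{Gal}(K/k)$, the quadric descends to $k$ (Section~\ref{sec:descent}).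

\section{Invariants of the Klein group}\label{sec:V}

Let $\varepsilon=-1$ and put
\[
y_i=\frac{x_i^2-a}{x_i^2+a},\qquad z_i=\frac{2ax_i}{x_i^2+a}\qquad(i=1,2,3).
\]
Then $1-y_i^2=4ax_i^2/(x_i^2+a)^2$, so $y_i^2+\frac1az_i^2=1$, and $x_i=z_i/(1-y_i)$. So $k(x_1,x_2,x_3)=k(y_i,z_i)_{i=1,2,3}$ is the function field of $C^3$ for $(c_1,c_2,c_3)=(1,\frac1a,-1)$. The substitutions $x_i\mapsto\frac a{x_i},\,-\frac a{x_i},\,-x_i$ send $(y_i,z_i)$ to $(-y_i,z_i)$, $(-y_i,-z_i)$, $(y_i,-z_i)$. Hence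
\begin{equation}\label{eq:action}
\begin{aligned}
\tau&:\ (y_1,y_2,y_3)\mapsto(-y_1,-y_2,y_3), && (z_1,z_2,z_3)\mapsto(z_1,-z_2,-z_3),\\
\lambda&:\ (y_1,y_2,y_3)\mapsto(-y_1,y_2,-y_3), && (z_1,z_2,z_3)\mapsto(-z_1,-z_2,z_3),\\
\sigma&:\ y_i\mapsto y_{i+1},\quad z_i\mapsto z_{i+1},
\end{aligned}
\end{equation}
with indices mod $3$. From now on $C$ is an arbitrary conic $c_1X^2+c_2Y^2+c_3Z^2=0$ with $c_i\in k^\times$, and $y_i=X/Z$, $z_i=Y/Z$ on the $i$-th factor of $C^3$. As $\operatorname{char}k\ne2$, the conic is smooth and geometrically integral, so that $k(C^3)$ is a field,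
\[
k(C^3)=k(y_i,z_i)_{i=1,2,3},\qquad c_1y_i^2+c_2z_i^2+c_3=0 ,
\]
and \eqref{eq:action} defines automorphisms of $k(C^3)$. The signs on the $y_i$ are $(-,-,+)$ for $\tau$, $(-,+,-)$ for $\lambda$ and $(+,-,-)$ for $\tau\lambda$, and under each of the three the sign of $z_{i+1}$ equals the sign of $y_i$. A cyclic shift permutes the three patterns cyclically. So $\sigma$ normalizes $V=\langle\tau,\lambda\rangle$ and permutes its nontrivial elements cyclically, and $G=V\rtimes\langle\sigma\rangle\simeq A_4$ acts faithfully.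

Since $y_i$ and $z_{i+1}$ carry the same signs, and the product of the three signs is $+1$ in each pattern, the following are $V$-invariant:
\[
\eta=y_1y_2y_3,\qquad \zeta=z_1z_2z_3,\qquad W_i=y_iz_{i+1}\quad(i=1,2,3).
\]
Moreover $\sigma$ fixes $\eta,\zeta$ and maps $W_i\mapsto W_{i+1}$.

\begin{lemma}\label{lem:V}
$k(C^3)^V=k(\eta,\zeta,W_1,W_2,W_3)$, and
\begin{equation}\label{eq:W}
\sum W_i^2=A_1\eta^2+A_2\zeta^2+A_3,\qquad \eta\zeta=W_1W_2W_3,
\end{equation}
where $A_1=\frac{c_1^2}{c_2c_3}$, $A_2=\frac{c_2^2}{c_1c_3}$, $A_3=\frac{c_3^2}{c_1c_2}$, so $A_1A_2A_3=1$.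
\end{lemma}

\begin{proof}
Put $S_i=-\frac{c_1}{c_3}y_i^2$. Then $1-S_i=-\frac{c_2}{c_3}z_i^2$, and
\[
S_1S_2S_3=-\tfrac{c_1^3}{c_3^3}\eta^2,\qquad \prod(1-S_i)=-\tfrac{c_2^3}{c_3^3}\zeta^2,\qquad \omega_i:=S_i(1-S_{i+1})=\tfrac{c_1c_2}{c_3^2}W_i^2 .
\]
Let $M=k(\eta,\zeta,W_1,W_2,W_3)$; it contains $S_1S_2S_3$ and the $\omega_i$. From $S_1S_2=S_1-\omega_1$ and $S_3S_1=S_3-\omega_3$ we get
\[
S_1S_2S_3=S_3(S_1-\omega_1)=S_3-\omega_3-\omega_1S_3 .
\]
Here $\omega_1\neq1$, because $S_1,S_2$ are algebraically independent over $k$. So $S_3=(S_1S_2S_3+\omega_3)/(1-\omega_1)\in M$, and cyclically all $S_i\in M$, hence all $y_i^2\in M$. Since $y_3=\eta/(y_1y_2)$ and $z_{i+1}=W_i/y_i$, we have $k(C^3)=M(y_1,y_2)$, of degree at most $4$ over $M$. As $M\subseteq k(C^3)^V$ and $|V|=4$, the two fields are equal.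

The second relation in \eqref{eq:W} is clear from the definitions. Expanding gives $S_1S_2S_3+\prod(1-S_i)+\sum S_i(1-S_{i+1})=1$, that is,
$-\frac{c_1^3}{c_3^3}\eta^2-\frac{c_2^3}{c_3^3}\zeta^2+\frac{c_1c_2}{c_3^2}\sum W_i^2=1$. Multiplication by $\frac{c_3^2}{c_1c_2}$ gives the first relation.
\end{proof}

To remove the constants, choose $\rho_1,\rho_3$ in an algebraic closure of $k$ with $\rho_1^2=A_1$, $\rho_3^2=A_3$, and put $\rho_2=1/(\rho_1\rho_3)$, so $\rho_2^2=A_2$. Let $K=k(\rho_1,\rho_3)$, which is Galois over $k$, and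
\begin{equation}\label{eq:pq}
p=\frac{\rho_1\eta}{\rho_3},\qquad q=\frac{\rho_2\zeta}{\rho_3},\qquad w_i=\frac{W_i}{\rho_3}.
\end{equation}
(In the monomial case $A_1=-a$, $A_2=-a^{-2}$, $A_3=a$ and $K=k(\sqrt a,\sqrt{-1})$.) Since $\rho_1\rho_2=1/\rho_3$, \eqref{eq:W} becomes
\begin{equation}\label{eq:main}
p^2+q^2+1=w_1^2+w_2^2+w_3^2,\qquad pq=w_1w_2w_3 .
\end{equation}
Lemma~\ref{lem:V} over $K$ says $K(C^3)^V=F:=K(p,q,w_1,w_2,w_3)$. This field has transcendence degree $3$ over $K$, and $\sigma$ acts on it with order $3$, fixing $p,q$ and mapping $w_i\mapsto w_{i+1}$. By \eqref{eq:main}, $(p\pm q)^2\in K(w_1,w_2,w_3)$. So $p,q$ are algebraic over $K(w_1,w_2,w_3)$, and $w_1,w_2,w_3$ are algebraically independent over $K$.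

\section{Invariants of the three-cycle}\label{sec:sigma}

There is exactly one M\"obius transformation that maps $w_1\mapsto w_2\mapsto w_3\mapsto w_1$. As it depends only on the cyclic order of the $w_i$, its coefficients are $\sigma$-invariant. Together with $E=w_1+w_2+w_3$ they give all invariants. Let $e_2,e_3$ be the second and third elementary symmetric functions of the $w_i$.

\begin{lemma}[cf.\ Masuda]\label{lem:moebius}
There are unique $\mu_1,\mu_2,Q\in K(w_1,w_2,w_3)$ such that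
\[
g(\xi)=-\frac{\mu_1\xi+Q}{\xi+\mu_2}
\]
satisfies $g(w_i)=w_{i+1}$ for all $i$. They satisfy $Q=\mu_1^2-\mu_1\mu_2+\mu_2^2$. Moreover $K(w_1,w_2,w_3)^{\langle\sigma\rangle}=K(E,\mu_1,\mu_2)$, and
\begin{equation}\label{eq:e2e3}
e_2=-E(\mu_1+\mu_2)-3Q,\qquad e_3=E\mu_1\mu_2+(\mu_1+\mu_2)Q .
\end{equation}
\end{lemma}

\begin{proof}
Let $g$ be the unique M\"obius transformation over $K(w_1,w_2,w_3)$ with $g(w_i)=w_{i+1}$. If $g$ fixed $\infty$, it would be affine, and then $(w_3-w_2)^2=(w_2-w_1)(w_1-w_3)$, contrary to the independence of the $w_i$. So $g$ has the stated form. Applying $\sigma$ to its coefficients gives the transformation $w_2\mapsto w_3\mapsto w_1\mapsto w_2$, which is $g$ again. Hence $\mu_1,\mu_2,Q$ are $\sigma$-invariant.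

The transformation $g^3$ fixes three points, so it is the identity. Let $\mathcal M=\left(\begin{smallmatrix}-\mu_1&-Q\\1&\mu_2\end{smallmatrix}\right)$, with trace $\mathrm{tr}$ and determinant $\det$. By Cayley--Hamilton, $\mathcal M^3=(\mathrm{tr}^2-\det)\mathcal M-\mathrm{tr}\det$. This is scalar while $\mathcal M$ is not, so $\det=\mathrm{tr}^2$, that is, $Q-\mu_1\mu_2=(\mu_2-\mu_1)^2$.

Now $g^2=g^{-1}$ is $\xi\mapsto-(\mu_2\xi+Q)/(\xi+\mu_1)$. Each $\xi=w_i$ satisfies $\xi+g(\xi)+g^{2}(\xi)=E$, hence is a root of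
\[
(\xi-E)(\xi+\mu_1)(\xi+\mu_2)-(\mu_1\xi+Q)(\xi+\mu_1)-(\mu_2\xi+Q)(\xi+\mu_2).
\]
This polynomial is monic of degree $3$, so it is $\prod(\xi-w_i)$. Its coefficient of $\xi$ is $\mu_1\mu_2-E(\mu_1+\mu_2)-\mu_1^2-\mu_2^2-2Q=-E(\mu_1+\mu_2)-3Q$, and its constant term is $-E\mu_1\mu_2-(\mu_1+\mu_2)Q$. This proves \eqref{eq:e2e3}. Finally $w_2=g(w_1)$ and $w_3=g(w_2)$, so $K(w_1,w_2,w_3)=K(E,\mu_1,\mu_2)(w_1)$ has degree at most $3$ over $K(E,\mu_1,\mu_2)$. Since the latter is contained in the field of $\sigma$-invariants, the two agree.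
\end{proof}

In particular $E,\mu_1,\mu_2$ are algebraically independent over $K$. The equation $g(\xi)=\xi'$ can be written
\begin{equation}\label{eq:Phi}
\Phi(\xi,\xi')=0,\qquad\text{where } \Phi(\xi,\xi')=\xi\xi'+\mu_1\xi+\mu_2\xi'+Q .
\end{equation}
Also, $\xi\mapsto-g(-\xi)$ maps $-w_i\mapsto-w_{i+1}$ and has parameters $-\mu_1,-\mu_2$. So replacing $w$ by $-w$ replaces $\mu_1,\mu_2$ by $-\mu_1,-\mu_2$.

Let $N=F^{\langle\sigma\rangle}=K(C^3)^G$. The field $K(w_1,w_2,w_3)^{\langle\sigma\rangle}(p,q)$ is fixed by $\sigma$, and $F$ has degree at most $3$ over it. Hence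
\begin{equation}\label{eq:N}
N=K(E,\mu_1,\mu_2,p,q).
\end{equation}

\section{Four functions on the threefold}\label{sec:T}

\subsection{Two square roots}
The last step is to understand the extension $N/K(E,\mu_1,\mu_2)$. Put
\[
P=p+q,\quad R=p-q,\quad s=\mu_1+\mu_2,\quad d=\mu_1-\mu_2,\quad D=d^2,\quad \alpha=E-1,\quad\beta=E+1,
\]
so that $N=K(E,s,d,P,R)$ with $E,s,d$ algebraically independent over $K$. Put further
\[
\pi=\prod(1-w_i)=1-E+e_2-e_3,\qquad \pi'=\prod(1+w_i)=1+E+e_2+e_3 .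
\]
By \eqref{eq:e2e3} these are polynomials in $E,s,d$. By \eqref{eq:main}, $P^2=E^2-2e_2-1+2e_3$ and $R^2=E^2-2e_2-1-2e_3$, which means
\begin{equation}\label{eq:PR}
P^2=\alpha^2-2\pi,\qquad R^2=\beta^2-2\pi' .
\end{equation}
So $P$ and $R$ are square roots of polynomials in $E,s,d$. Let $Y$ be the threefold given by \eqref{eq:PR} over $(E,s,d)$-space.

It is convenient to use $\theta=s^2+3D-4$, $m=s^2-D+4$, $\Omega=\theta^2-16D$, $u=\pi+\pi'$ and $t=\pi'-\pi$.

\begin{lemma}\label{lem:scalars}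
The following hold in $\mathbb Z[\frac12][E,s,d]$:
\begin{align}
&2u=-(3\theta+4sE+8),\qquad 2t=s\theta+mE+4s, \label{eq:ut}\\
&4s^2-3m=\theta-8,\qquad 2s^2-m=\theta-2D, \label{eq:ms}\\
&6t+2su=4s+8E-E\theta, \label{eq:S4}\\
&2mu+8st=\Omega, \label{eq:S5}\\
&(E+s)u+3t+2E\theta+2s\alpha\beta=0. \label{eq:S7}
\end{align}
\end{lemma}

\begin{proof}
Since $4Q=s^2+3D=\theta+4$ and $4\mu_1\mu_2=s^2-D=m-4$, \eqref{eq:e2e3} gives $2u=4+4e_2=4-4Es-3(\theta+4)$ and $2t=4E+4e_3=4E+E(m-4)+s(\theta+4)$. This is \eqref{eq:ut}; \eqref{eq:ms} is immediate. By \eqref{eq:ut}, $6t+2su=E(3m-4s^2)+4s$, and \eqref{eq:ms} gives \eqref{eq:S4}. Similarly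
\begin{align*}
2mu+8st&=-m(3\theta+4sE+8)+4s(s\theta+mE+4s)\\
&=\theta(4s^2-3m)+8(2s^2-m)=\theta(\theta-8)+8(\theta-2D)=\Omega .
\end{align*}
By \eqref{eq:S4}, $su+3t=2s+4E-\frac12E\theta$, so the left side of \eqref{eq:S7} is $Eu+4E+\frac32E\theta+2sE^2=\frac E2(2u+3\theta+4sE+8)=0$.
\end{proof}

The threefold $Y$ is irreducible with function field $N$. Indeed, at $(s,d)=(0,2)$ we have $\theta=8$ and $m=0$, so $\pi=\pi'=-8$ by \eqref{eq:ut}, and the right sides of \eqref{eq:PR} become $\alpha^2+16$ and $\beta^2+16$. These are monic, separable (of discriminant $-64$) and distinct polynomials in $E$, so neither they nor their product is a square in $K[E]$. Hence neither $P^2$, nor $R^2$, nor $P^2R^2$ is a square in $K(E,s,d)$, and $[N:K(E,s,d)]=4$. We use $Y$ only to explain where the functions below come from; the proofs are algebraic.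

\subsection{Vectors}
For vectors $\mathbf v=(v_1,v_2)$ and $\mathbf r=(r_1,r_2)$ with entries in a commutative ring we write
\[
\mathbf v\cdot\mathbf r=v_1r_1+v_2r_2,\qquad \mathbf v\wedge\mathbf r=v_1r_2-v_2r_1,\qquad \tilde{\mathbf v}=(v_2,v_1).
\]
Note that $\tilde{\mathbf v}\cdot\tilde{\mathbf r}=\mathbf v\cdot\mathbf r$ and $\tilde{\mathbf v}\wedge\tilde{\mathbf r}=-\mathbf v\wedge\mathbf r$. Let
\begin{gather*}
\mathbf b=(d,s+2),\qquad \mathbf b'=(d,s-2),\qquad \mathbf f=(\theta,-4d),\qquad \mathbf f'=(\theta,4d),\\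
\mathbf n=\beta\tilde{\mathbf b}+\mathbf f,\qquad \mathbf n'=\alpha\tilde{\mathbf b}'+\mathbf f' .
\end{gather*}
So $\mathbf n=(n_1,n_2)$ and $\mathbf n'=(n_1',n_2')$ with
\begin{equation}\label{eq:n}
n_1=\theta+\beta(s+2),\quad n_2=d(E-3),\quad n_1'=\theta+\alpha(s-2),\quad n_2'=d(E+3).
\end{equation}

\paragraph{The mirror symmetry.} Let $\mathcal R$ be the ring $\mathbb Z[\frac12][E,s,d,\frac1{\pi\pi'}][P,R]$ with the relations \eqref{eq:PR}. As $\pi,\pi'\ne0$ in $N$, there is a homomorphism $\mathcal R\to N$, and all identities below are proved in $\mathcal R$. The substitution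
\[
\psi:\ (P,R,E,s,d)\mapsto(R,P,-E,-s,-d)
\]
fixes $\theta,m,D,\Omega$ and, by \eqref{eq:ut}, fixes $u$ and maps $t\mapsto-t$. So it interchanges $\pi$ and $\pi'$. Since $\alpha\mapsto-\beta$ and $\beta\mapsto-\alpha$, it preserves \eqref{eq:PR} and is an automorphism of $\mathcal R$. It acts on the vectors by
\[
\mathbf b\mapsto-\mathbf b',\quad \mathbf b'\mapsto-\mathbf b,\quad \mathbf f\leftrightarrow\mathbf f',\quad \mathbf n\leftrightarrow\mathbf n' .
\]
So every identity in $\mathcal R$ has a mirror image.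

\begin{lemma}\label{lem:wedge}
$\mathbf n\wedge\mathbf b=-4\pi$ and $\mathbf n'\wedge\mathbf b'=4\pi'$.
\end{lemma}
\begin{proof}
$\mathbf n\wedge\mathbf b=\beta\,\tilde{\mathbf b}\wedge\mathbf b+\mathbf f\wedge\mathbf b=(E+1)(m+4s)+\theta(s+2)+4D$. As $m+4D=\theta+8$, this is $(s\theta+mE+4s)+(3\theta+4sE+8)=2t-2u=-4\pi$. The second formula is the mirror image.
\end{proof}

\subsection{Surfaces and fractions}
By \eqref{eq:PR}, $2\pi=(\alpha-P)(\alpha+P)$, where $\alpha-P=E-1-p-q$. At a point of $Y$ where $\alpha=P$, that is $E=1+p+q$, the triples $(w_1,w_2,w_3)$ and $(p,1,q)$ have the same sum, the same sum of squares and the same product, so $(w_1,w_2,w_3)$ is a permutation of $(p,1,q)$. Up to the action of $\sigma$ there are two cyclic orders, so the locus $\alpha=P$ has two parts. On one of them $g$ maps $p\mapsto1\mapsto q\mapsto p$, and there $\Phi(p,1)=\Phi(1,q)=0$ by \eqref{eq:Phi}. We want quotients by $\alpha-P$ whose numerators vanish on this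 part, so that only the other part can contribute a pole. The vectors $\mathbf n$ and $\mathbf b$ provide these, for
\begin{equation}\label{eq:Phiab}
\begin{aligned}
(n_1+Rb_1)+(n_2+Rb_2)&=4\Phi(p,1)+2(\mu_1+1)(\alpha-P),\\
(n_1+Rb_1)-(n_2+Rb_2)&=4\Phi(1,q)+2(\mu_2+1)(\alpha-P).
\end{aligned}
\end{equation}
To check this, insert $\beta=(\alpha-P)+p+q+2$ and $R=p-q$ in the left sides $\theta+\beta(s+2)\pm d(\beta-4)+R\,(d\pm(s+2))$. For the upper sign the part without $\alpha-P$ is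
$s^2+3D+2s(p+1)+2d(p-1)+4p=4\Phi(p,1)$, and the coefficient of $\alpha-P$ is $s+2+d$. For the lower sign they are $s^2+3D+2s(q+1)+2d(1-q)+4q=4\Phi(1,q)$ and $s+2-d$. The relation $\mathbf n\wedge\mathbf b=-4\pi$ fits this picture: where $\alpha=P$, the two vectors become proportional.

The same argument applies to every triple $(\epsilon_pp,\epsilon_1,\epsilon_qq)$ with signs satisfying $\epsilon_p\epsilon_1\epsilon_q=1$, because its sum of squares is again $p^2+q^2+1$ and its product is again $pq$. There are therefore four loci $E=\epsilon_1+\epsilon_pp+\epsilon_qq$ of this kind, namely $\alpha=\pm P$ and $\beta=\pm R$. We define vectors $\mathbf x,\mathbf y,\mathbf x',\mathbf y'$ by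
\begin{equation}\label{eq:frac}
\mathbf x\mp\mathbf y=-2\,\frac{\mathbf n\pm R\,\mathbf b}{\alpha\mp P},\qquad
\mathbf x'\mp\mathbf y'=-2\,\frac{\mathbf n'\pm P\,\mathbf b'}{\beta\mp R}.
\end{equation}
As $(\alpha-P)(\alpha+P)=2\pi$ and $(\beta-R)(\beta+R)=2\pi'$, solving gives
\begin{equation}\label{eq:xy}
\begin{aligned}
\mathbf x&=-\frac{\alpha\mathbf n+PR\,\mathbf b}{\pi},&\qquad \mathbf y&=\frac{P\mathbf n+\alpha R\,\mathbf b}{\pi},\\
\mathbf x'&=-\frac{\beta\mathbf n'+PR\,\mathbf b'}{\pi'},&\qquad \mathbf y'&=\frac{R\mathbf n'+\beta P\,\mathbf b'}{\pi'}.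
\end{aligned}
\end{equation}
Under $\psi$ we have $\mathbf x\leftrightarrow-\mathbf x'$ and $\mathbf y\leftrightarrow\mathbf y'$. Finally let
\begin{equation}\label{eq:TU}
\mathbf T=(T_1,T_2)=\mathbf x+\mathbf x',\qquad \mathbf U=(U_1,U_2)=\mathbf y+\tilde{\mathbf y}' .
\end{equation}
Thus $\psi$ maps $\mathbf T\mapsto-\mathbf T$ and $\mathbf U\mapsto\tilde{\mathbf U}$.

\begin{remark}\label{rem:swap}
The swap in the definition of $\mathbf U$ is explained by sign changes. By \eqref{eq:frac}, $\mathbf y=\frac{\mathbf n+R\mathbf b}{\alpha-P}-\frac{\mathbf n-R\mathbf b}{\alpha+P}$. Using \eqref{eq:Phiab}, its image under $(p,q)\mapsto(-p,-q)$, and mirror images, one gets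
\[
U_1+U_2=4\sum\epsilon_p\,\frac{\Phi(\epsilon_pp,\epsilon_1)}{E-\epsilon_1-\epsilon_pp-\epsilon_qq},\qquad
U_1-U_2=4\sum\epsilon_q\,\frac{\Phi(\epsilon_1,\epsilon_qq)}{E-\epsilon_1-\epsilon_pp-\epsilon_qq},
\]
where the sums are over signs with $\epsilon_p\epsilon_q\epsilon_1=1$; the terms $2(\mu_i+1)$ cancel in pairs. So under the substitutions $(p,q)\mapsto(-p,-q)$ and $(p,q,w)\mapsto(p,-q,-w)$ the function $U_1+U_2$ behaves like $p$, and $U_1-U_2$ behaves like $q$. This is what the descent to $k$ will need.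
\end{remark}

\begin{example}[the slice $s=d=0$]\label{ex:slice}
Here $\theta=-4$, and \eqref{eq:ut} gives $u=2$, $t=2E$, so $\pi=-\alpha$ and $\pi'=\beta$. Hence $P^2=\alpha^2+2\alpha=\alpha\beta$ and $R^2=\beta^2-2\beta=\alpha\beta$. Further $\mathbf b=(0,2)$, $\mathbf b'=(0,-2)$, $\mathbf f=\mathbf f'=(-4,0)$, $\mathbf n=(2\alpha,0)$, $\mathbf n'=(-2\beta,0)$, and
\[
\mathbf x=\Bigl(2\alpha,\frac{2PR}\alpha\Bigr),\quad \mathbf x'=\Bigl(2\beta,\frac{2PR}\beta\Bigr),\quad \mathbf y=(-2P,-2R),\quad \mathbf y'=(-2R,-2P).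
\]
So $\mathbf T=\bigl(4E,\frac{4E}{\alpha\beta}PR\bigr)$ and $\mathbf U=-4(P,R)$. Since $P^2R^2=(\alpha\beta)^2$,
\[
T_1^2+T_2^2-U_1^2-U_2^2=16E^2+16E^2-32(E^2-1)=32 .
\]
The slice is only a curve, but both phenomena to be proved are visible on it: the four functions satisfy a quadratic equation, and $E,P,R$ can be read off from them.
\end{example}

\section{The quadric}\label{sec:quadric}

\begin{proposition}\label{prop:main}
\textup{(i)} $T_1^2+T_2^2-U_1^2-U_2^2=32$. \quad \textup{(ii)} $N=K(T_1,T_2,U_1,U_2)$.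
\end{proposition}

\subsection{The relation}
We treat $\mathbf T\cdot\mathbf T-\mathbf U\cdot\mathbf U$ together with $\mathbf T\cdot\tilde{\mathbf T}-\mathbf U\cdot\tilde{\mathbf U}=2(T_1T_2-U_1U_2)$, which is needed for (ii). The idea is to insert $\mathbf n=\beta\tilde{\mathbf b}+\mathbf f$ and $\mathbf n'=\alpha\tilde{\mathbf b}'+\mathbf f'$. The products of $\tilde{\mathbf b},\tilde{\mathbf b}'$ then get coefficients built from $\alpha^2-P^2=2\pi$ and $\beta^2-R^2=2\pi'$, and they combine to a square. What remains is an identity between polynomials in $E,s,d$.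

Put
\[
\langle\mathbf v,\mathbf r\rangle_0=\mathbf v\cdot\mathbf r,\qquad \langle\mathbf v,\mathbf r\rangle_1=\mathbf v\cdot\tilde{\mathbf r}.
\]
Both forms are symmetric, and for $j=0,1$
\begin{equation}\label{eq:swaprule}
\langle\tilde{\mathbf v},\mathbf r\rangle_j=\langle\mathbf v,\tilde{\mathbf r}\rangle_j=\langle\mathbf v,\mathbf r\rangle_{1-j},\qquad \langle\tilde{\mathbf v},\tilde{\mathbf r}\rangle_j=\langle\mathbf v,\mathbf r\rangle_j .
\end{equation}

\begin{lemma}\label{lem:block}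
For every symmetric bilinear form $B$ with integer coefficients,
\begin{align*}
B(\mathbf x,\mathbf x)-B(\mathbf y,\mathbf y)&=\tfrac2\pi\bigl(B(\mathbf n,\mathbf n)-R^2B(\mathbf b,\mathbf b)\bigr),\\
B(\mathbf x',\mathbf x')-B(\mathbf y',\mathbf y')&=\tfrac2{\pi'}\bigl(B(\mathbf n',\mathbf n')-P^2B(\mathbf b',\mathbf b')\bigr).
\end{align*}
\end{lemma}
\begin{proof}
By \eqref{eq:xy} the mixed terms $2\alpha PR\,B(\mathbf n,\mathbf b)$ cancel, and what is left is $\pi^{-2}(\alpha^2-P^2)\bigl(B(\mathbf n,\mathbf n)-R^2B(\mathbf b,\mathbf b)\bigr)$ with $\alpha^2-P^2=2\pi$. The second formula is the mirror image.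
\end{proof}

\begin{lemma}\label{lem:master}
Let $\mathbf h=\pi'\tilde{\mathbf b}+\pi\tilde{\mathbf b}'$ and $\mathbf l=\beta\mathbf f+\alpha\mathbf f'$. For $j=0,1$,
\begin{multline*}
\tfrac12\pi\pi'\bigl(\langle\mathbf T,\mathbf T\rangle_j-\langle\mathbf U,\mathbf U\rangle_j\bigr)
=2\langle\mathbf h,\mathbf h\rangle_j+2\langle\mathbf h,\mathbf l\rangle_j+\pi'\langle\mathbf f,\mathbf f\rangle_j+\pi\langle\mathbf f',\mathbf f'\rangle_j\\
+\alpha\beta\langle\mathbf f,\mathbf f'\rangle_j-PR\,\langle\mathbf f,\mathbf f'\rangle_{1-j}.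
\end{multline*}
\end{lemma}

\begin{proof}
By \eqref{eq:swaprule}, $\langle\mathbf U,\mathbf U\rangle_j=\langle\mathbf y,\mathbf y\rangle_j+\langle\mathbf y',\mathbf y'\rangle_j+2\langle\mathbf y,\mathbf y'\rangle_{1-j}$. So $\langle\mathbf T,\mathbf T\rangle_j-\langle\mathbf U,\mathbf U\rangle_j$ is the sum of the two differences of Lemma~\ref{lem:block} with $B=\langle\ ,\ \rangle_j$ and of $2X_j$, where $X_j=\langle\mathbf x,\mathbf x'\rangle_j-\langle\mathbf y,\mathbf y'\rangle_{1-j}$.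

\emph{The differences.} Insert $\mathbf n=\beta\tilde{\mathbf b}+\mathbf f$ and use $\langle\mathbf b,\mathbf b\rangle_j=\langle\tilde{\mathbf b},\tilde{\mathbf b}\rangle_j$ and $\beta^2-R^2=2\pi'$:
\[
\langle\mathbf n,\mathbf n\rangle_j-R^2\langle\mathbf b,\mathbf b\rangle_j=2\pi'\langle\tilde{\mathbf b},\tilde{\mathbf b}\rangle_j+2\beta\langle\tilde{\mathbf b},\mathbf f\rangle_j+\langle\mathbf f,\mathbf f\rangle_j .
\]
The mirror image is $\langle\mathbf n',\mathbf n'\rangle_j-P^2\langle\mathbf b',\mathbf b'\rangle_j=2\pi\langle\tilde{\mathbf b}',\tilde{\mathbf b}'\rangle_j+2\alpha\langle\tilde{\mathbf b}',\mathbf f'\rangle_j+\langle\mathbf f',\mathbf f'\rangle_j$.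

\emph{The cross term.} By \eqref{eq:xy},
$\pi\pi'X_j=\langle\alpha\mathbf n+PR\mathbf b,\ \beta\mathbf n'+PR\mathbf b'\rangle_j-\langle P\mathbf n+\alpha R\mathbf b,\ R\mathbf n'+\beta P\mathbf b'\rangle_{1-j}$. By \eqref{eq:swaprule} the coefficient of $PR$ is
\begin{multline*}
\alpha\langle\mathbf n,\tilde{\mathbf b}'\rangle_{1-j}+\beta\langle\tilde{\mathbf b},\mathbf n'\rangle_{1-j}-\langle\mathbf n,\mathbf n'\rangle_{1-j}-\alpha\beta\langle\tilde{\mathbf b},\tilde{\mathbf b}'\rangle_{1-j}\\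
=-\langle\mathbf n-\beta\tilde{\mathbf b},\ \mathbf n'-\alpha\tilde{\mathbf b}'\rangle_{1-j}=-\langle\mathbf f,\mathbf f'\rangle_{1-j}.
\end{multline*}
The remaining terms are $\alpha\beta\langle\mathbf n,\mathbf n'\rangle_j+P^2R^2\langle\tilde{\mathbf b},\tilde{\mathbf b}'\rangle_j-\beta P^2\langle\mathbf n,\tilde{\mathbf b}'\rangle_j-\alpha R^2\langle\tilde{\mathbf b},\mathbf n'\rangle_j$. Inserting $\mathbf n=\beta\tilde{\mathbf b}+\mathbf f$ and $\mathbf n'=\alpha\tilde{\mathbf b}'+\mathbf f'$ we obtain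
\[
(\alpha^2-P^2)(\beta^2-R^2)\langle\tilde{\mathbf b},\tilde{\mathbf b}'\rangle_j+\beta(\alpha^2-P^2)\langle\mathbf f,\tilde{\mathbf b}'\rangle_j+\alpha(\beta^2-R^2)\langle\tilde{\mathbf b},\mathbf f'\rangle_j+\alpha\beta\langle\mathbf f,\mathbf f'\rangle_j ,
\]
which by \eqref{eq:PR} is $4\pi\pi'\langle\tilde{\mathbf b},\tilde{\mathbf b}'\rangle_j+2\beta\pi\langle\mathbf f,\tilde{\mathbf b}'\rangle_j+2\alpha\pi'\langle\tilde{\mathbf b},\mathbf f'\rangle_j+\alpha\beta\langle\mathbf f,\mathbf f'\rangle_j$.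

\emph{Sum.} Multiply by $\frac12\pi\pi'$ and add. The terms quadratic in $\tilde{\mathbf b},\tilde{\mathbf b}'$ give $2\langle\mathbf h,\mathbf h\rangle_j$, those linear in them give $2\langle\mathbf h,\mathbf l\rangle_j$, and the others are as stated.
\end{proof}

We list the values that enter:
\begin{gather}
\mathbf h=(su+2t,\ du),\qquad \mathbf l=(2E\theta,\ -8d),\label{eq:hl}\\
\mathbf f\cdot\mathbf f=\mathbf f'\cdot\mathbf f'=\theta^2+16D,\quad \mathbf f\cdot\mathbf f'=\Omega,\quad \mathbf f\cdot\tilde{\mathbf f}=-8d\theta,\quad \mathbf f'\cdot\tilde{\mathbf f}'=8d\theta,\quad \mathbf f\cdot\tilde{\mathbf f}'=0.\label{eq:ff}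
\end{gather}

\begin{proof}[Proof of Proposition~\ref{prop:main}\,\textup{(i)}]
Take $j=0$ in Lemma~\ref{lem:master}. By \eqref{eq:ff} the $PR$-term vanishes, and since $16\pi\pi'=4(u^2-t^2)$ we have to show that
\[
J=2(su+2t)^2+2Du^2+4E\theta(su+2t)+\theta^2u+(E^2-1)\Omega-4u^2+4t^2
\]
is zero; the terms $\mp16Du$ from $2\,\mathbf h\cdot\mathbf l$ and from $u(\theta^2+16D)$ have cancelled. We first lower the degree in $E$. By \eqref{eq:S5}, $E^2\Omega=2Eu\cdot mE+2Et\cdot4sE$, and \eqref{eq:ut} gives $mE=2t-s\theta-4s$ and $4sE=-(2u+3\theta+8)$. Hence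
\[
E^2\Omega=-2sE\theta u-8sEu-6E\theta t-16Et .
\]
Insert this, and insert $-\Omega=-2mu-8st$:
\begin{align*}
J={}&(2s^2+2D-4)u^2+\theta^2u+2sE(\theta-4)u-2mu\\
&+2t\,(6t+4su+E\theta-8E-4s).
\end{align*}
By \eqref{eq:S4} the last line is $2t\cdot2su=4stu$. Using $4sE=-(2u+3\theta+8)$ once more, $2sE(\theta-4)u=-(\theta-4)u^2-\frac12(3\theta^2-4\theta-32)u$. As $2s^2+2D-\theta=m$,
\[
J=u\bigl(mu+4st-\tfrac12\theta^2+2\theta+16-2m\bigr)=u\bigl(-8D+2(\theta-m)+16\bigr)=0,
\]
where we used \eqref{eq:S5} and $\theta-m=4D-8$.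
\end{proof}

\subsection{Recovering the coordinates}
For (ii) we have to express $E,s,d,P,R$ through $\mathbf T$ and $\mathbf U$. It helps to introduce the half difference
\[
\boldsymbol\kappa=(\kappa_1,\kappa_2)=\tfrac12(\mathbf x'-\mathbf x).
\]
The four quantities $s,d,\kappa_1,\kappa_2$ satisfy four equations \eqref{R1}--\eqref{R4} that are linear over $K(\mathbf T,\mathbf U)$; once they are known, \eqref{R0} gives $E$.

\begin{lemma}\label{lem:rel}
The following relations hold: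
\begin{align}
4E&=T_1-s\kappa_1+d\kappa_2,\tag{R0}\label{R0}\\
sT_1-dT_2-4\kappa_1&=-8,\tag{R1}\label{R1}\\
sT_2-dT_1-4\kappa_2&=\tfrac12(T_1T_2-U_1U_2),\tag{R2}\label{R2}\\
T_1\kappa_1-T_2\kappa_2&=16s+4T_1-\tfrac12(U_1^2-U_2^2),\tag{R3}\label{R3}\\
T_2\kappa_1-T_1\kappa_2&=16d+4T_2.\tag{R4}\label{R4}
\end{align}
\end{lemma}

\begin{proof}[Proof of \eqref{R0} and \eqref{R1}]
By \eqref{eq:xy} and Lemma~\ref{lem:wedge}, $\mathbf b\wedge\mathbf x=-4\alpha$ and $\mathbf b'\wedge\mathbf x'=4\beta$. Write $\mathbf b=(d,s)+(0,2)$ and $\mathbf b'=(d,s)-(0,2)$. The sum of the two equations is $(d,s)\wedge\mathbf T-2\,(0,2)\wedge\boldsymbol\kappa=8$, which is \eqref{R1}. Their difference is $-2\,(d,s)\wedge\boldsymbol\kappa+(0,2)\wedge\mathbf T=-8E$, which is \eqref{R0}.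
\end{proof}

\begin{proof}[Proof of \eqref{R2}]
The left side is $\tilde{\mathbf b}\wedge\mathbf x+\tilde{\mathbf b}'\wedge\mathbf x'$. Here $\tilde{\mathbf b}\wedge\mathbf n=\tilde{\mathbf b}\wedge\mathbf f=-d(\theta+8+4s)$ and $\tilde{\mathbf b}'\wedge\mathbf n'=\tilde{\mathbf b}'\wedge\mathbf f'=-d(\theta+8-4s)$. Further
\begin{equation}\label{eq:bb}
\tilde{\mathbf b}\wedge\mathbf b=m+4s,\qquad \tilde{\mathbf b}'\wedge\mathbf b'=m-4s,
\end{equation}
and $\pi'(m+4s)+\pi(m-4s)=mu+4st=\frac12\Omega$ by \eqref{eq:S5}. With $\alpha\pi'+\beta\pi=Eu-t$ and $\alpha\pi'-\beta\pi=Et-u$, the left side times $\pi\pi'$ is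
\[
d\bigl[(\theta+8)(Eu-t)+4s(Et-u)\bigr]-\tfrac12PR\,\Omega .
\]
By Lemma~\ref{lem:master} with $j=1$, \eqref{eq:hl} and \eqref{eq:ff}, the right side times $\pi\pi'$ is
\begin{multline*}
\mathbf h\cdot\tilde{\mathbf h}+\tilde{\mathbf h}\cdot\mathbf l+\tfrac12\bigl(\pi'\mathbf f\cdot\tilde{\mathbf f}+\pi\mathbf f'\cdot\tilde{\mathbf f}'\bigr)-\tfrac12PR\,\Omega\\
=d\bigl[2u(su+2t)+2E\theta u-8(su+2t)-4\theta t\bigr]-\tfrac12PR\,\Omega .
\end{multline*}
The second bracket minus the first is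
\[
u(2su+E\theta-4s-8E)+4ut-t(3\theta+4sE+8)=u(6t+2su+E\theta-4s-8E)=0
\]
by \eqref{eq:ut} and \eqref{eq:S4}.
\end{proof}

For \eqref{R3} and \eqref{R4} we need the mixed wedge products.

\begin{lemma}\label{lem:mixed}
\begin{align}
&\mathbf b\wedge\mathbf b'=-4d,\qquad \mathbf n\wedge\mathbf n'=4d(\alpha\beta-u),\label{eq:m1}\\
&\mathbf n\wedge\mathbf b'=-4(\pi+n_1),\qquad \mathbf b\wedge\mathbf n'=-4(\pi'+n_1'),\label{eq:m2}\\
&\alpha(\pi+n_1)+\beta(\pi'+n_1')=-(su+2t),\qquad 2u+2n_1+2n_1'=\theta.\label{eq:m3}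
\end{align}
\end{lemma}
\begin{proof}
The first formula is immediate. Next, $\mathbf n\wedge\mathbf n'=\alpha\beta\,\tilde{\mathbf b}\wedge\tilde{\mathbf b}'+\beta\,\tilde{\mathbf b}\wedge\mathbf f'+\alpha\,\mathbf f\wedge\tilde{\mathbf b}'+\mathbf f\wedge\mathbf f'$. The first term is $4d\alpha\beta$. The other three add up to
\[
d\bigl[\beta(4s+8-\theta)+\alpha(\theta+4s-8)+8\theta\bigr]=d\,(8sE+16+6\theta)=-4du .
\]
As $\mathbf b'=\mathbf b-(0,4)$, Lemma~\ref{lem:wedge} gives $\mathbf n\wedge\mathbf b'=-4\pi-4n_1$ and $\mathbf b\wedge\mathbf n'=-\mathbf n'\wedge(\mathbf b'+(0,4))=-4\pi'-4n_1'$. By \eqref{eq:n}, $\alpha n_1+\beta n_1'=2E\theta+2s\alpha\beta$, and $\alpha\pi+\beta\pi'=Eu+t$. So the first formula in \eqref{eq:m3} is \eqref{eq:S7}. Finally $n_1+n_1'=2\theta+2sE+4$, and the last formula follows from \eqref{eq:ut}.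
\end{proof}

\begin{proof}[Proof of \eqref{R4}]
Since $T_1\kappa_2-T_2\kappa_1=\mathbf T\wedge\boldsymbol\kappa=\mathbf x\wedge\mathbf x'$, the claim is $\mathbf x\wedge\mathbf x'=-16d-4T_2$. By \eqref{eq:xy},
\[
\pi\pi'\,\mathbf x\wedge\mathbf x'=\alpha\beta\,\mathbf n\wedge\mathbf n'+P^2R^2\,\mathbf b\wedge\mathbf b'+PR(\alpha\,\mathbf n\wedge\mathbf b'+\beta\,\mathbf b\wedge\mathbf n'),
\]
and the coefficient of $PR$ is $4(su+2t)$ by \eqref{eq:m2} and \eqref{eq:m3}. On the other side,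
\[
-4\pi\pi'T_2=4(\alpha n_2\pi'+\beta n_2'\pi)+4PR\,(su+2t),
\]
because $(s+2)\pi'+(s-2)\pi=su+2t$. So the $PR$-parts agree. By \eqref{eq:m1} and \eqref{eq:n}, the rest of the claim is $4d$ times the equation
\[
\alpha^2\beta^2-\alpha\beta u-P^2R^2=-4\pi\pi'+\alpha(E-3)\pi'+\beta(E+3)\pi ,
\]
so it suffices to prove the latter. As $P^2R^2=\alpha^2\beta^2-2\alpha^2\pi'-2\beta^2\pi+4\pi\pi'$, its left side is $-4\pi\pi'+\alpha(2\alpha-\beta)\pi'+\beta(2\beta-\alpha)\pi$, and $2\alpha-\beta=E-3$, $2\beta-\alpha=E+3$.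
\end{proof}

\begin{proof}[Proof of \eqref{R3}]
Let $\{\mathbf v,\mathbf r\}=\mathbf v\wedge\tilde{\mathbf r}=v_1r_1-v_2r_2$. This is symmetric, $\{\tilde{\mathbf v},\tilde{\mathbf r}\}=-\{\mathbf v,\mathbf r\}$ and $\{\mathbf v,\tilde{\mathbf r}\}=\mathbf v\wedge\mathbf r$. Hence
\begin{gather*}
T_1\kappa_1-T_2\kappa_2=\{\mathbf T,\boldsymbol\kappa\}=\tfrac12\bigl(\{\mathbf x',\mathbf x'\}-\{\mathbf x,\mathbf x\}\bigr),\\
U_1^2-U_2^2=\{\mathbf U,\mathbf U\}=\{\mathbf y,\mathbf y\}-\{\mathbf y',\mathbf y'\}+2\,\mathbf y\wedge\mathbf y' ,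
\end{gather*}
and by Lemma~\ref{lem:block} the claim \eqref{R3} becomes
\begin{equation}\label{eq:R3a}
\tfrac1{\pi'}\bigl(\{\mathbf n',\mathbf n'\}-P^2\{\mathbf b',\mathbf b'\}\bigr)-\tfrac1\pi\bigl(\{\mathbf n,\mathbf n\}-R^2\{\mathbf b,\mathbf b\}\bigr)+\mathbf y\wedge\mathbf y'=16s+4T_1 .
\end{equation}

\emph{Step 1: the first two terms add up to $16(E+s)$.} Since $\tilde{\mathbf n}=\beta\mathbf b+\tilde{\mathbf f}$ and $\mathbf f\wedge\tilde{\mathbf f}=\Omega$,
\[
\{\mathbf n,\mathbf n\}=\beta\,\mathbf n\wedge\mathbf b+\mathbf n\wedge\tilde{\mathbf f}=-4\beta\pi+\beta\,\tilde{\mathbf b}\wedge\tilde{\mathbf f}+\mathbf f\wedge\tilde{\mathbf f}=-4\beta\pi-\beta\,\mathbf b\wedge\mathbf f+\Omega .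
\]
By \eqref{eq:bb}, $-R^2\{\mathbf b,\mathbf b\}=(\beta^2-2\pi')(m+4s)$. Finally $-4\pi=\mathbf n\wedge\mathbf b=\beta(m+4s)-\mathbf b\wedge\mathbf f$, so $\beta^2(m+4s)=-4\beta\pi+\beta\,\mathbf b\wedge\mathbf f$. Adding up, and taking the mirror image,
\begin{align*}
\{\mathbf n,\mathbf n\}-R^2\{\mathbf b,\mathbf b\}&=\Omega-8\beta\pi-2\pi'(m+4s),\\
\{\mathbf n',\mathbf n'\}-P^2\{\mathbf b',\mathbf b'\}&=\Omega+8\alpha\pi'-2\pi(m-4s).
\end{align*}
So the first two terms of \eqref{eq:R3a}, times $\pi\pi'$, are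
\[
-t\,\Omega+8(\alpha+\beta)\pi\pi'+2m(\pi'^2-\pi^2)+8s(\pi^2+\pi'^2)=t(-\Omega+2mu+8st)+16(E+s)\pi\pi',
\]
because $\pi'^2-\pi^2=ut$ and $\pi^2+\pi'^2=t^2+2\pi\pi'$. By \eqref{eq:S5} only $16(E+s)\pi\pi'$ remains.

\emph{Step 2: $\mathbf y\wedge\mathbf y'=4T_1-16E$.} By \eqref{eq:xy},
\[
\pi\pi'\,\mathbf y\wedge\mathbf y'=PR\,(\mathbf n\wedge\mathbf n'+\alpha\beta\,\mathbf b\wedge\mathbf b')+\beta P^2\,\mathbf n\wedge\mathbf b'+\alpha R^2\,\mathbf b\wedge\mathbf n',
\]
and by \eqref{eq:m1} the coefficient of $PR$ is $-4du$. On the other side $4\pi\pi'T_1=-4(\alpha n_1\pi'+\beta n_1'\pi)-4du\,PR$. So the $PR$-parts agree. Insert \eqref{eq:m2} and \eqref{eq:PR} and divide by $-4$; it remains to prove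
\[
\beta(\alpha^2-2\pi)(\pi+n_1)+\alpha(\beta^2-2\pi')(\pi'+n_1')=\alpha n_1\pi'+\beta n_1'\pi+4E\pi\pi' .
\]
Since $2E=\alpha+\beta$, we have $2\beta\pi^2+2\alpha\pi'^2+4E\pi\pi'=2u(\beta\pi+\alpha\pi')$, and the left side minus the right side is
\[
\alpha\beta\bigl[\alpha(\pi+n_1)+\beta(\pi'+n_1')\bigr]-\beta\pi(2u+2n_1+n_1')-\alpha\pi'(2u+2n_1'+n_1).
\]
By \eqref{eq:m3} and \eqref{eq:n}, $2u+2n_1+n_1'=\theta-n_1'=-\alpha(s-2)$ and $2u+2n_1'+n_1=\theta-n_1=-\beta(s+2)$. So the expression equals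
\[
\alpha\beta\bigl[\alpha(\pi+n_1)+\beta(\pi'+n_1')+(s-2)\pi+(s+2)\pi'\bigr]=\alpha\beta\bigl[-(su+2t)+(su+2t)\bigr]=0 .
\]
Steps 1 and 2 together give \eqref{eq:R3a}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}\,\textup{(ii)}]
Multiply \eqref{R3} and \eqref{R4} by $4$ and insert $4\kappa_1=sT_1-dT_2+8$ and $4\kappa_2=sT_2-dT_1-\frac12(T_1T_2-U_1U_2)$ from \eqref{R1} and \eqref{R2}. The terms $dT_1T_2$, respectively $sT_1T_2$, cancel, and with $\Gamma=T_1^2-T_2^2-64$ we get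
\begin{align*}
s\,\Gamma&=8T_1-\tfrac12T_1T_2^2+\tfrac12T_2U_1U_2-2(U_1^2-U_2^2),\\
d\,\Gamma&=8T_2-\tfrac12T_1^2T_2+\tfrac12T_1U_1U_2 .
\end{align*}

\emph{$\Gamma\neq0$.} By \eqref{eq:xy} and \eqref{eq:PR} we can write $\Gamma=\Gamma_0+\Gamma_1\,PR$ with explicit $\Gamma_0,\Gamma_1\in K[E,s,d,\frac1{\pi\pi'}]$. We may put $s=d=0$ in $\Gamma_0$ and $\Gamma_1$, since $\pi\pi'$ becomes $-\alpha\beta\ne0$. By Example~\ref{ex:slice}, $T_1$ then has only the part $4E$ without $PR$, and $T_2$ only the part $\frac{4E}{\alpha\beta}PR$, while $P^2R^2$ becomes $(\alpha\beta)^2$. So $\Gamma_0$ becomes $16E^2-16E^2-64=-64$ and $\Gamma_1$ becomes $0$. If $\Gamma$ were $0$, then $\Gamma_0^2=\Gamma_1^2P^2R^2$ in $K[E,s,d,\frac1{\pi\pi'}]$, and the specialization would give $64^2=0$, which is false as $\operatorname{char}K\ne2$.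

Hence $s,d\in K(\mathbf T,\mathbf U)$. Then $\kappa_1,\kappa_2\in K(\mathbf T,\mathbf U)$ by \eqref{R1}, \eqref{R2}, and $E\in K(\mathbf T,\mathbf U)$ by \eqref{R0}. Finally
\[
\mathbf U=P\Bigl(\frac{\mathbf n}\pi+\frac{\beta\tilde{\mathbf b}'}{\pi'}\Bigr)+R\Bigl(\frac{\alpha\mathbf b}\pi+\frac{\tilde{\mathbf n}'}{\pi'}\Bigr)
\]
is a linear system for $(P,R)$ over $K(E,s,d)$. At $s=d=0$ its matrix is $-4$ times the identity, by Example~\ref{ex:slice}. So its determinant is not zero, and $P,R\in K(\mathbf T,\mathbf U)$.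
\end{proof}

\section{Descent}\label{sec:descent}

We recall two standard facts on quadratic forms in characteristic $\ne2$.

\emph{Fact 1. The function field of the projective quadric of a nondegenerate isotropic form of dimension $n\geq3$ is rational.} After a linear change of variables the form is $X_1X_2+\varphi'(Z_1,\dots,Z_{n-2})$ with a quadratic form $\varphi'$. On the chart $X_2=1$ the quadric is the graph $X_1=-\varphi'(Z_1,\dots,Z_{n-2})$.

\emph{Fact 2. An anisotropic form stays anisotropic over a purely transcendental extension.} It suffices to adjoin one variable $Y$. An isotropic vector over $k(Y)$ can be scaled to have entries in $k[Y]$, not all divisible by $Y$; then put $Y=0$.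

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $L=k(C^3)^G$. The group $\mathrm{Gal}(K/k)$ acts on $K(C^3)=K\otimes_kk(C^3)$ through the coefficients, with fixed field $k(C^3)$, and commutes with $G$. So it acts on $N=K(C^3)^G$ with fixed field $L$. The action is faithful because $K\subseteq N$, and therefore $[N:L]=[K:k]$.

\emph{The Galois action.} Let $\gamma\in\mathrm{Gal}(K/k)$ map $\rho_1\mapsto\chi_1\rho_1$ and $\rho_3\mapsto\chi_3\rho_3$ with $\chi_1,\chi_3\in\{\pm1\}$. Then $\rho_2\mapsto\chi_1\chi_3\rho_2$, and by \eqref{eq:pq}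
\[
p\mapsto\chi_1\chi_3p,\qquad q\mapsto\chi_1q,\qquad w_i\mapsto\chi_3w_i .
\]
By the remark after \eqref{eq:Phi}, $E,s,d$ are multiplied by $\chi_3$. The components of $\mathbf T$ and $\mathbf U$ are rational expressions in $P,R,E,s,d$ over the prime field. If $\chi_3=1$, then $P,R$ are multiplied by $\chi_1$ and $E,s,d$ are fixed, so by \eqref{eq:xy} $\gamma$ maps $\mathbf T\mapsto\mathbf T$ and $\mathbf U\mapsto\chi_1\mathbf U$. If $\chi_3=-1$, then $P\mapsto-\chi_1R$, $R\mapsto-\chi_1P$, and $E,s,d$ change sign. This is $\psi$ followed by multiplying $P,R$ by $-\chi_1$, so $\gamma$ maps $\mathbf T\mapsto-\mathbf T$ and $\mathbf U\mapsto-\chi_1\tilde{\mathbf U}$. In both cases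
\[
U_1+U_2\mapsto\chi_1\chi_3(U_1+U_2),\qquad U_1-U_2\mapsto\chi_1(U_1-U_2),\qquad T_i\mapsto\chi_3T_i .
\]

\emph{Generators and relation over $k$.} Consequently
\[
v_1=\frac{\rho_3}{\rho_1}(U_1+U_2),\qquad v_2=\frac{\rho_3}{\rho_2}(U_1-U_2),\qquad v_3=\rho_3T_1,\qquad v_4=\rho_3T_2
\]
are Galois invariant, that is, they lie in $L$. By Proposition~\ref{prop:main}(ii), $K(v_1,\dots,v_4)=N$. So $[N:k(v_1,\dots,v_4)]\le[K:k]=[N:L]$, and since $k(v_1,\dots,v_4)\subseteq L$ this gives $L=k(v_1,\dots,v_4)$.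

As $U_1^2+U_2^2=\frac12(U_1+U_2)^2+\frac12(U_1-U_2)^2$, Proposition~\ref{prop:main}(i) multiplied by $\rho_3^2=A_3$ becomes
\begin{equation}\label{eq:quadric}
v_3^2+v_4^2-\tfrac12A_1v_1^2-\tfrac12A_2v_2^2=32A_3 .
\end{equation}
The homogenized form is $\langle1,1,-\frac12A_1,-\frac12A_2,-32A_3\rangle$. Since $A_i=c_i^3/\delta$ equals $\delta c_i$ up to squares, it is equivalent to $\varphi$. This form is nondegenerate of dimension $5$, so \eqref{eq:quadric} defines an irreducible hypersurface of dimension $3$. As $L$ has transcendence degree $3$ over $k$, \eqref{eq:quadric} generates all relations among the $v_i$, and $L$ is the function field of the quadric of $\varphi$.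

\emph{The criterion.} If $\varphi$ is isotropic, $L$ is $k$-rational by Fact~1. Rational implies stably rational, which implies unirational. Finally, suppose that $L$ embeds over $k$ in $k(Y_1,\dots,Y_n)$. By \eqref{eq:quadric} the images of $v_1,\dots,v_4$, together with $1$, form a nontrivial zero of a form equivalent to $\varphi$ over $k(Y_1,\dots,Y_n)$. By Fact~2, $\varphi$ is isotropic over $k$.

If $C(k)\ne\emptyset$, the subform $-2\delta\langle c_1,c_2,c_3\rangle$ is isotropic; if $\sqrt{-1}\in k$, the subform $\langle1,1\rangle$ is.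

\emph{The example.} Here $\delta=(t_1t_2)^2$, so $\varphi$ is equivalent to $\varphi_0\perp t_2\varphi_1$ with $\varphi_0=\langle1,1,-2t_1\rangle$ and $\varphi_1=\langle-2,-2t_1\rangle$ defined over $k_1=\mathbb R((t_1))$. We use an easy case of Springer's theorem. Suppose that $\varphi_0$ and $\varphi_1$ are anisotropic over $k_1$. Then a nonzero vector over $k_1((t_2))$ takes under $\varphi_0$ a nonzero value of even order in $t_2$: its leading coefficient is the value of $\varphi_0$ at the vector of lowest coefficients. Under $t_2\varphi_1$ it takes a nonzero value of odd order, by the same argument. Values of different orders cannot cancel, so $\varphi_0\perp t_2\varphi_1$ is anisotropic. The same argument with $t_1$ reduces the anisotropy of $\varphi_0=\langle1,1\rangle\perp t_1\langle-2\rangle$ and $\varphi_1=\langle-2\rangle\perp t_1\langle-2\rangle$ to that of $\langle1,1\rangle$ and $\langle-2\rangle$ over $\mathbb R$, which is clear.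
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Section~\ref{sec:V}, $k(x_1,x_2,x_3)^{G_{7,1,1}}=k(C^3)^{A_4}$ for $(c_1,c_2,c_3)=(1,\frac1a,-1)$. Since $(1:0:1)\in C(k)$, Theorem~\ref{thm:B} applies.
\end{proof}

In this case generators can be written down. Multiplied by $2$, \eqref{eq:quadric} is the quadric
\[
a\,v_1^2+a^{-2}v_2^2+2v_3^2+2v_4^2=64a
\]
with the $k$-point $(8,0,0,0)$. Projection from this point shows that $b_j=v_j/(v_1-8)$, $j=2,3,4$, generate $k(x_1,x_2,x_3)^{G_{7,1,1}}$ over $k$; as the transcendence degree is $3$, they are algebraically independent. Indeed $v_1\ne8$, as otherwise $v_2,v_3,v_4$ would satisfy a quadratic equation and the transcendence degree would be at most $2$. With $\nu=a^{-2}b_2^2+2b_3^2+2b_4^2$, dividing the equation by $v_1-8$ gives $a(v_1+8)+\nu(v_1-8)=0$, that is, $(a+\nu)v_1=8(\nu-a)$. Here $a+\nu\ne0$, since otherwise also $\nu=a$ and hence $2a=0$. So $v_1=8(\nu-a)/(\nu+a)$, and $v_j=b_j(v_1-8)$ for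 $j=2,3,4$.

\begin{thebibliography}{9}
\bibitem{Hoshi} Akinari Hoshi, \emph{Rationality problem for quasi-monomial actions}, arXiv:1411.2790 (2014).
\end{thebibliography}

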